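\title{Locally nilpotent-by-finite groups that do not coarsely embed into abelian groups}

\begin{abstract}
Every countable group that coarsely embeds into a countable abelian group is locally nilpotent-by-finite. We show that the converse fails: there is a torsion-free nilpotent group of class $2$, of the form $(\text{free abelian})\rtimes\mathbb Z$, that admits no coarse embedding into any countable abelian group. The obstruction is a polynomial growth bound, with a uniform exponent, for products of conjugates of a finitely generated subgroup. On the positive side, a countable group coarsely embeds into some $\mathbb Z^k$ if and only if it is locally nilpotent-by-finite and its finitely generated subgroups have bounded Hirsch length, and every subgroup of a countable direct sum of such groups coarsely embeds into $\bigoplus_{\mathbb N}\mathbb Z$.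
\end{abstract}

\section{Introduction}\label{sec:intro}

A map $f\colon X\to Y$ between metric spaces is a \emph{coarse embedding} if there are non-decreasing functions $\rho_-,\rho_+\colon[0,\infty)\to[0,\infty)$ with $\lim_{t\to\infty}\rho_-(t)=\infty$ such that
\[
\rho_-(d_X(x,x'))\le d_Y(f(x),f(x'))\le\rho_+(d_X(x,x'))\qquad(x,x'\in X).
\]
All groups in this paper are countable, and each carries a left-invariant metric that is \emph{proper}, that is, has finite closed balls. By a result of Smith, such a metric exists and is unique up to coarse equivalence: for two such metrics $d,d'$ on $G$ the identity map $(G,d)\to(G,d')$ is a coarse equivalence. Whether one group coarsely embeds into another therefore does not depend on the metrics. Since $d(x,y)=d(1,x^{-1}y)$ and balls are finite, a family of pairs $(x,y)$ has bounded distances exactly when $x^{-1}y$ ranges over a finite set. A coarse embedding of groups is a map that preserves and reflects this finiteness; it need not respect the multiplication.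

A group is \emph{locally nilpotent-by-finite} if each of its finitely generated subgroups contains a nilpotent subgroup of finite index. Banakh, Higes and Zarichinyy proved that every countable group that coarsely embeds into a countable abelian group is locally nilpotent-by-finite. The converse is posed as a problem in \cite{BHZ}.

\begin{quote}
\textbf{Problem.} Does every countable locally nilpotent-by-finite group coarsely embed into some countable abelian group?
\end{quote}

The simplest cases suggest the answer yes. A group with an abelian subgroup of finite index embeds (Example~\ref{ex:finiteindex}). The group $\bigoplus_{\mathbb N}\mathbb Z/2$, which is not finitely generated, embeds even into $\mathbb Z$ (Example~\ref{ex:ternary}). Every finitely generated nilpotent-by-finite group embeds into some $\mathbb Z^k$ (Theorem~\ref{thm:rank}). A countable group is an increasing union of finitely generated subgroups, and $\bigoplus_{\mathbb N}\mathbb Z$ contains every $\mathbb Z^k$, so one expects room for all these subgroups at once. The answer is nevertheless no.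

To state the results we fix notation. The \emph{Hirsch length} of a finitely generated nilpotent-by-finite group is the number of infinite cyclic factors in a subnormal series whose factors are cyclic or finite. For a locally nilpotent-by-finite group $G$, let $h(G)\in[0,\infty]$ be the supremum of the Hirsch lengths of its finitely generated subgroups. The normal closure of $H\le G$ is $H^G$. Let $U_n=UT_{n+1}(\mathbb Z)$ be the group of upper triangular integer matrices of size $n+1$ with ones on the diagonal, and let $e_{ij}$ denote the matrix units; the center of $U_n$ is generated by $\zeta_n=1+e_{1,n+1}$. For a finite symmetric set $S\subset G$ and real $L\ge1$, let $B_S(L)$ be the set of products of at most $L$ elements of $S$. The set $S$ is not required to generate $G$.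

\begin{theorem}\label{thm:no}
The following countable locally nilpotent-by-finite groups do not coarsely embed into any countable abelian group.
\begin{enumerate}
\item[(1)] $\Gamma=V\rtimes\langle x\rangle$, where $V$ is the free abelian group with basis $y_i,z_i$ $(i\ge1)$, written multiplicatively, $\langle x\rangle$ is infinite cyclic, $xy_ix^{-1}=y_iz_i$ and $xz_ix^{-1}=z_i$. This group is torsion-free and nilpotent of class $2$.
\item[(2)] The central product $\Delta$ of the groups $U_n$, $n\ge2$, amalgamated along their centers, that is, the quotient of $\bigoplus_{n\ge2}U_n$ by the subgroup generated by all $\zeta_n\zeta_m^{-1}$. In $\Delta$, normal closures of finitely generated subgroups have finite Hirsch length.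
\item[(3)] $\mathbb Z\wr F=(\bigoplus_F\mathbb Z)\rtimes F$, where $F$ is a countably infinite locally finite group. This group is locally abelian-by-finite.
\end{enumerate}
\end{theorem}

Class $2$ is optimal, since class $1$ means abelian. All three parts come from one obstruction.

\begin{theorem}\label{thm:obstruction}
Let $G$ coarsely embed into a countable abelian group, and let $H\le G$ be finitely generated. Then there is $k=k(H)$ with the following property. For all $s_1,\dots,s_r\in G$ and every finite symmetric $S\subset G$ there is $C$ such that the product set $P=s_1Hs_1^{-1}\cdot s_2Hs_2^{-1}\cdots s_rHs_r^{-1}$ satisfies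
\[
|P\cap B_S(L)|\le CL^k\qquad(L\ge1).
\]
The exponent $k$ does not depend on $r$, on the $s_i$ or on $S$.
\end{theorem}

For locally nilpotent groups this has an algebraic consequence.

\begin{theorem}\label{thm:closure}
If $G$ is countable, locally nilpotent and coarsely embeds into a countable abelian group, then $h(H^G)<\infty$ for every finitely generated $H\le G$.
\end{theorem}

For targets of finite rank there is a complete answer. The \emph{torsion-free rank} of an abelian group $A$ is $\operatorname{rk}A=\dim_{\mathbb Q}(A\otimes\mathbb Q)$.

\begin{theorem}\label{thm:rank}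
For a countable group $G$ the following are equivalent:
\begin{enumerate}
\item[(a)] $G$ coarsely embeds into $\mathbb Z^k$ for some $k$;
\item[(b)] $G$ coarsely embeds into a countable abelian group of finite torsion-free rank;
\item[(c)] there is $D$ such that for every finite symmetric $S\subset G$ there is $C_S$ with $|B_S(L)|\le C_SL^D$ for all $L\ge1$;
\item[(d)] $G$ is locally nilpotent-by-finite and $h(G)<\infty$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:sums}
Every subgroup of $\bigoplus_{i\ge1}G_i$, with each $G_i$ as in Theorem~\ref{thm:rank}, coarsely embeds into $\bigoplus_{\mathbb N}\mathbb Z$. For example, $\bigoplus_nUT_n(\mathbb Z)$ does.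
\end{corollary}

So the answer to the problem is yes when $h(G)<\infty$ and no in general. Unbounded nilpotency class is not by itself an obstruction, while class $2$ can already fail. We do not give a complete classification of the groups that embed into abelian groups of infinite rank.

\section{Increments, nilpotent groups and growth}\label{sec:prelim}

\subsection{A metric-free criterion}

Let $A$ be an abelian group, written additively. For a map $f\colon G\to A$ and $g\in G$, the set of \emph{increments} of $f$ along $g$ is
\[
I(g)=\{f(ug)-f(u):u\in G\}.
\]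
For a homomorphism, $I(g)$ is the single point $f(g)$. A coarse embedding keeps the finiteness of $I(g)$.

\begin{lemma}\label{lem:criterion}
Let $G$ be a countable group and $A$ a countable abelian group. A map $f\colon G\to A$ is a coarse embedding if and only if
\begin{enumerate}
\item[$(\alpha)$] $I(g)$ is finite for every $g\in G$, and
\item[$(\beta)$] for every finite $Q\subset A$ the set $\{x^{-1}y:f(y)-f(x)\in Q\}$ is finite.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $|a|=d_A(0,a)$, so that $d_A(a,b)=|b-a|$. Let $f$ be a coarse embedding. Since $d(u,ug)=d(1,g)$, the set $I(g)$ lies in the finite ball of radius $\rho_+(d(1,g))$ around $0$. If $f(y)-f(x)\in Q$, then $\rho_-(d(1,x^{-1}y))\le\max_{a\in Q}|a|$; as $\rho_-\to\infty$, this bounds $d(1,x^{-1}y)$, and $x^{-1}y$ lies in a finite ball.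

Conversely, assume $(\alpha)$ and $(\beta)$. If $G$ is finite, every map is a coarse embedding: let $\rho_+$ be a large constant, and let $\rho_-(t)$ be $0$ up to the diameter of $G$ and $t$ beyond it. Let $G$ be infinite, hence unbounded. Put
\[
\rho_+(t)=\max\{|b|:b\in I(g),\ d(1,g)\le t\},\qquad \rho_-(t)=\inf\{|f(y)-f(x)|:d(x,y)\ge t\}.
\]
The maximum is over a finite nonempty set by $(\alpha)$, the infimum is over a nonempty set, both functions are non-decreasing, and the two inequalities hold by construction. Given $r$, apply $(\beta)$ to the ball of radius $r$ in $A$: there is $t_0$ such that $|f(y)-f(x)|\le r$ implies $d(x,y)\le t_0$. So $\rho_-(t)\ge r$ for $t>t_0$.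
\end{proof}

We use three consequences. The restriction of a coarse embedding $f\colon G\to A$ to a subgroup is a coarse embedding, because $(\alpha)$ and $(\beta)$ are inherited. The fibers of $f$ have at most
\begin{equation}\label{eq:fiber}
\mu=|\{x^{-1}y:f(x)=f(y)\}|<\infty
\end{equation}
elements, by $(\beta)$ with $Q=\{0\}$. Finally, summing the increments along a word gives
\begin{equation}\label{eq:telescope}
f(ug_1\cdots g_l)-f(u)\in I(g_1)+\dots+I(g_l)\qquad(u,g_1,\dots,g_l\in G).
\end{equation}

\begin{example}\label{ex:finiteindex}
Let $A\le G$ be abelian of finite index, and write $G=At_1\sqcup\dots\sqcup At_n$. Then $f(at_i)=(a,i)$ is a coarse embedding $G\to A\times\mathbb Z$. Indeed, if $t_ig=a_it_{j(i)}$ with $a_i\in A$, then $I(g)=\{(a_i,j(i)-i):1\le i\le n\}$; and for $x=at_i$, $y=a't_j$ the element $x^{-1}y=t_i^{-1}(a^{-1}a')t_j$ takes at most $n^2$ values once $f(y)-f(x)$ is given.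
\end{example}

\begin{example}\label{ex:ternary}
View elements of $G=\bigoplus_{i\ge0}\mathbb Z/2$ as finitely supported $0$--$1$ sequences and put $f(x)=\sum_ix_i3^i\in\mathbb Z$. Then $f(y)-f(x)=\sum_i\epsilon_i3^i$ with $\epsilon_i\in\{-1,0,1\}$ nonzero exactly on the support of $x^{-1}y$. This gives $(\alpha)$. If $i$ is the largest index in that support, then $|f(y)-f(x)|\ge3^i-(3^i-1)/2>3^i/2$, which gives $(\beta)$. Infinitely many generators fit into rank one because later generators may be treated as very long.
\end{example}

\subsection{Nilpotent groups and growth}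

We write $[a,b]=aba^{-1}b^{-1}$ and $[a_1,\dots,a_{i+1}]=[[a_1,\dots,a_i],a_{i+1}]$. The lower central series of a group $N$ is $\gamma_1=N$, $\gamma_{i+1}=[\gamma_i,N]$, and $N$ is nilpotent of class at most $c$ if $\gamma_{c+1}=1$. Let $N$ be finitely generated and nilpotent, and put $r_i=\operatorname{rk}(\gamma_i/\gamma_{i+1})$. We use the following standard facts.
\begin{enumerate}
\item[(N1)] Every subgroup of $N$ is finitely generated.
\item[(N2)] The commutator induces a surjective homomorphism $\gamma_i/\gamma_{i+1}\otimes N/\gamma_2\to\gamma_{i+1}/\gamma_{i+2}$. By induction, $[a_1,\dots,a_i]$ is multilinear modulo $\gamma_{i+1}$, and if $N=\langle x_1,\dots,x_m\rangle$, then $\gamma_i/\gamma_{i+1}$ is generated by the classes of the commutators $[x_{j_1},\dots,x_{j_i}]$.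
\item[(N3)] The Hirsch length of $N$ is $\sum_ir_i$. The Hirsch length of a finitely generated nilpotent-by-finite group $K$ equals that of its finite-index subgroups and is at least that of any subgroup; in particular it equals $h(K)$.
\item[(N4)] (Bass--Guivarc'h) If $S$ is a finite symmetric generating set of $N$ and $d(N)=\sum_iir_i$, there are $c,C>0$ with $cL^{d(N)}\le|B_S(L)|\le CL^{d(N)}$ for all $L\ge1$. Note that $d(N)\ge h(N)$.
\item[(N5)] (Gromov) If a group $K$ has a finite symmetric generating set $S$ with $|B_S(L)|\le CL^D$ for all $L\ge1$, then $K$ contains a nilpotent subgroup of finite index.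
\end{enumerate}
Since $B_S(L)=B_S(\lfloor L\rfloor)$, upper bounds $CL^k$ need to be proved only for integers $L$.

\section{The obstruction}\label{sec:obstruction}

By \eqref{eq:telescope}, a word of length $L$ moves $f$ by a sum of $L$ elements from a fixed finite set. In a group of rank $r$ such sums take about $L^r$ values. The point of the next lemma is that the exponent drops to $k$ if the sums are also known to lie in finitely many cosets of a subgroup of rank $k$, however large the ambient rank is.

\begin{lemma}\label{lem:cosets}
Let $E$ be a finitely generated abelian group, $\Lambda\le E$ a subgroup of torsion-free rank $k$, and $Q,\Phi\subset E$ finite sets with $0\in\Phi$. Let $L\Phi$ be the set of sums of $L$ elements of $\Phi$. There is $C$ with $|L\Phi\cap(Q+\Lambda)|\le CL^k$ for all integers $L\ge1$.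
\end{lemma}

\begin{proof}
Let $E_0$ be the torsion subgroup of $E$, which is finite, and let $\pi\colon E\to E/E_0\cong\mathbb Z^r\subset\mathbb R^r$ be the projection. Fix a norm on $\mathbb R^r$ and put $c=\max_{a\in\Phi}\|\pi(a)\|$, so that $\|\pi(a)\|\le cL$ for $a\in L\Phi$. The group $\pi(\Lambda)\le\mathbb Z^r$ is free of rank $k$, and a basis of it is linearly independent over $\mathbb R$. On the real span of this basis, the coordinates of a vector are bounded by $c'$ times its norm. So $\pi(\Lambda)$ has at most $(4cc'L+1)^k\le C'L^k$ points of norm at most $2cL$, where $C'=(4cc'+1)^k$.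

Fix $q\in Q$ and, if the set $L\Phi\cap(q+\Lambda)$ is nonempty, an element $a_0$ of it. For every $a$ in this set, $\pi(a-a_0)\in\pi(\Lambda)$ has norm at most $2cL$, and $\pi(a-a_0)$ determines $a$ up to $|E_0|$ choices. The bound holds with $C=|Q|\,|E_0|\,C'$.
\end{proof}

\subsection{The Heisenberg group}\label{sub:heis}

We first record a commutator formula in $U_n$. For $2\le i\le n$ and integers $u,v$,
\begin{equation}\label{eq:comm}
[1+ue_{1i},\,1+ve_{i,i+1}]=1+uv\,e_{1,i+1}.
\end{equation}
Indeed, $X=ue_{1i}$ and $Y=ve_{i,i+1}$ satisfy $X^2=Y^2=YX=0$ and $XY=uv\,e_{1,i+1}$, so the commutator is $(1+X+Y+XY)(1-X-Y+XY)=1+XY$.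

In the Heisenberg group $U_2$ put $x=1+e_{12}$, $y=1+e_{23}$, $z=1+e_{13}$. Then $z$ is central, $[x^u,y^v]=z^{uv}$ by \eqref{eq:comm}, and every element is uniquely $x^ay^bz^c$. The coordinate map $x^ay^bz^c\mapsto(a,b,c)\in\mathbb Z^3$ is not a coarse embedding: since $y^bx=xy^bz^{-b}$, its increments along $x$ are all the vectors $(1,0,-b)$. Coarse embeddings of $U_2$ into some $\mathbb Z^k$ do exist by Theorem~\ref{thm:rank}. We ask what any coarse embedding $f\colon U_2\to A$ must spend on a single generator. For $g\in U_2$ let $\Lambda_g\le A$ be the subgroup generated by the finite set $I(g)\cup I(g^{-1})$. By \eqref{eq:telescope}, right multiplication by a power of $g$ keeps $f$ in its coset of $\Lambda_g$. Let $S=\{x^{\pm1},y^{\pm1}\}$ and $\Phi=\{0\}\cup\bigcup_{s\in S}I(s)$.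

\emph{Conjugates.} We have $x^cz^a=x^{c+a}\,y\,x^{-a}\,y^{-1}$. Along this word $f$ moves by an element of $\Lambda_x$, then of $I(y)$, then of $\Lambda_x$, then of $I(y^{-1})$. Since $A$ is abelian, these moves can be reordered:
\[
f(x^cz^a)-f(1)\in Q+\Lambda_x,\qquad Q=I(y)+I(y^{-1}).
\]
So $f$ maps the whole subgroup $\langle x,z\rangle\cong\mathbb Z^2$ into finitely many cosets of $\Lambda_x$. For $|a|,|c|\le L$ the word has at most $3L+2\le5L$ letters, so the difference lies also in $5L\Phi$. Lemma~\ref{lem:cosets} and \eqref{eq:fiber} give $(2L+1)^2\le\mu C(5L)^{\operatorname{rk}\Lambda_x}$ for all $L$. Hence $\operatorname{rk}\Lambda_x\ge2$, although $\langle x\rangle$ has rank $1$.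

\emph{Distortion.} Let $a\ge2$ and $0\le b<a^2$, and write $b=u_0+u_1a$ with $0\le u_0,u_1<a$. Then $z^b=[x^{u_0},y]\,[x^{u_1},y^a]$ is a word with at most $6a$ letters from $S$, and $f(z^b)-f(1)\in\Lambda_z$. So $a^2\le\mu C(6a)^{\operatorname{rk}\Lambda_z}$ for all $a$, and $\operatorname{rk}\Lambda_z\ge2$.

In $U_2$ these bounds are harmless. But $\Lambda_g$ is finitely generated, so its rank is a finite number, fixed once $f$ and $g$ are fixed. A group in which one element plays the part of $x$ for infinitely many independent pairs $(y_i,z_i)$, or one element plays the part of $z$ with distortion of unbounded degree, forces this rank to exceed every integer. These groups are $\Gamma$ and $\Delta$.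

\subsection{Proof of Theorem~\ref{thm:obstruction}}

Fix a coarse embedding $f\colon G\to A$ and a finite symmetric generating set $S_H$ of $H$. Let $\Lambda\le A$ be generated by $\bigcup_{t\in S_H}I(t)$, a finite set by $(\alpha)$, and let $k=\operatorname{rk}\Lambda<\infty$. This number is fixed before $r$, the $s_i$ and $S$ are given. By \eqref{eq:telescope}, $f(uh)-f(u)\in\Lambda$ for all $u\in G$ and $h\in H$.

Let $g=\prod_{i=1}^rs_ih_is_i^{-1}\in P$ with $h_i\in H$. Reading the $3r$ factors from left to right, $f$ moves in turn by elements of $I(s_i)$, $\Lambda$ and $I(s_i^{-1})$. Hence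
\[
f(g)-f(1)\in Q+\Lambda,\qquad Q=\sum_{i=1}^r\bigl(I(s_i)+I(s_i^{-1})\bigr),
\]
and $Q$ is finite. If also $g\in B_S(L)$, then \eqref{eq:telescope} gives $f(g)-f(1)\in L\Phi$ with $\Phi=\{0\}\cup\bigcup_{s\in S}I(s)$; the element $0$ pads words shorter than $L$. Lemma~\ref{lem:cosets}, applied in $E=\langle\Lambda\cup Q\cup\Phi\rangle$, shows that $f$ takes at most $CL^k$ values on $P\cap B_S(L)$. By \eqref{eq:fiber} each value is taken at most $\mu$ times. \qed

\begin{remark}\label{rem:hyp}
Commutativity of $A$ is used to collect all increments from $\Lambda$ into one. Finite generation of $H$ makes $k$ finite; for $G=H=\bigoplus_{\mathbb N}\mathbb Z$ no exponent works, as one sees by taking for $S$ the first $m$ basis vectors and their inverses. With $r=1$, $s_1=1$ and $S=S_H$ the theorem says that $H$ has polynomial growth, and (N5) then recovers the fact that $G$ is locally nilpotent-by-finite. What the theorem adds to this is that $k$ stays the same when $S$ and $P$ leave $H$.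
\end{remark}

\section{Three groups that do not embed}\label{sec:three}

We prove Theorem~\ref{thm:no}. In each part we check the algebraic claims, then suppose that the group coarsely embeds into a countable abelian group and contradict Theorem~\ref{thm:obstruction} for a cyclic subgroup $H$.

\subsection*{The group $\Gamma$}

The subgroup $Z=\langle z_i:i\ge1\rangle$ is central, since the $z_i$ commute with $V$ and with $x$. The quotient $\Gamma/Z$ is generated by the commuting images of $x$ and the $y_i$, and $z_i=[x,y_i]\ne1$. So $[\Gamma,\Gamma]=Z$, and $\Gamma$ is nilpotent of class exactly $2$. An element of finite order maps trivially to $\Gamma/V\cong\mathbb Z$, so it lies in the torsion-free group $V$ and is trivial.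

Let $H=\langle x\rangle$, $k=k(H)$ and $m>k$. Take the product of $2m$ conjugates
\[
P=H\cdot y_1Hy_1^{-1}\cdot H\cdot y_2Hy_2^{-1}\cdots H\cdot y_mHy_m^{-1}.
\]
Iterating the action of $x$ on $V$ gives $x^ay_ix^{-a}=y_iz_i^a$, so $x^a\cdot y_ix^{-a}y_i^{-1}=z_i^a$. Thus for integers $|a_i|\le L$,
\[
z_1^{a_1}\cdots z_m^{a_m}=\prod_{i=1}^mx^{a_i}\bigl(y_ix^{-a_i}y_i^{-1}\bigr)\in P.
\]
These are $(2L+1)^m$ distinct elements. Each factor has at most $2L+2\le4L$ letters from $S=\{x^{\pm1},y_1^{\pm1},\dots,y_m^{\pm1}\}$, so all of them lie in $B_S(4mL)$. Theorem~\ref{thm:obstruction} gives $(2L+1)^m\le C(4mL)^k$ for all $L$, which is false for large $L$ because $m>k$.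

\subsection*{The group $\Delta$}

Put $t_i=1+e_{i,i+1}\in U_n$ for $1\le i\le n$. The center of $U_n$ is $\langle\zeta_n\rangle$: the element $\zeta_n$ is central, and if $ge_{i,i+1}=e_{i,i+1}g$ for all $i$, then columns $1,\dots,n$ and rows $2,\dots,n+1$ of $g$ vanish off the diagonal. The kernel of $\bigoplus_nU_n\to\Delta$ consists of the products $\prod_n\zeta_n^{a_n}$ with $\sum_na_n=0$. It meets each $U_n$ trivially, so $U_n$ embeds into $\Delta$, and the common image $z$ of the $\zeta_n$ has infinite order.

A finitely generated subgroup $H\le\Delta$ lies in the image $\Delta_n$ of $U_2\times\dots\times U_n$ for some $n$. The group $\Delta_n$ is finitely generated and nilpotent. It is normal in $\Delta$, because each $U_m$ is contained in it (for $m\le n$) or commutes with it (for $m>n$). So $\Delta$ is locally nilpotent, $H^\Delta\le\Delta_n$, and $h(H^\Delta)\le h(\Delta_n)<\infty$.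

Now let $H=P=\langle z\rangle$ and $k=k(H)$, and fix $n\ge2$. Starting from $t_1^{u_1}=1+u_1e_{12}$ and applying \eqref{eq:comm} for $i=2,\dots,n$, we get
\begin{equation}\label{eq:iterated}
[t_1^{u_1},t_2^{u_2},\dots,t_n^{u_n}]=\zeta_n^{\,u_1u_2\cdots u_n}.
\end{equation}
Let $S_n=\{t_1^{\pm1},\dots,t_n^{\pm1}\}$ and $a\ge2$. If $0\le u_i\le a$ for all $i$, the lengths $\ell_i$ of the words $[t_1^{u_1},\dots,t_i^{u_i}]$ satisfy $\ell_1\le a$ and $\ell_{i+1}\le2\ell_i+2a$, so $\ell_n\le c_na$ with $c_n=3\cdot2^{n-1}-2$. Given $0\le b<a^n$, write $b=\sum_{j=0}^{n-1}b_ja^j$ with $0\le b_j<a$. The element $z^{b_ja^j}$ has the form \eqref{eq:iterated} with $u_1=b_j$, with $j$ of the remaining $n-1$ exponents equal to $a$, and with the others equal to $1$. So the $a^n$ distinct elements $z^b$ lie in $P\cap B_{S_n}(nc_na)$, and Theorem~\ref{thm:obstruction} gives $a^n\le C(nc_na)^k$ for all $a\ge2$. Hence $n\le k$ for every $n\ge2$, a contradiction.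

\subsection*{The group $\mathbb Z\wr F$}

Let $\delta_s$ $(s\in F)$ be the basis of $\bigoplus_F\mathbb Z$, with $t\delta_st^{-1}=\delta_{ts}$ for $t\in F$. Finitely many elements of $\mathbb Z\wr F$ involve finitely many elements of $F$, which generate a finite subgroup $F_0$ because $F$ is locally finite, and finitely many $\delta_s$, say those with $s$ in a finite set $X$. They lie in $\langle\delta_s:s\in F_0X\rangle\rtimes F_0$, which has a free abelian subgroup of finite index. So $\mathbb Z\wr F$ is locally abelian-by-finite.

Let $H=\langle\delta_1\rangle$ and $k=k(H)$. Since $F$ is infinite, for every $m$ there are distinct $s_1,\dots,s_m\in F$. The product $P$ of the conjugates $s_iHs_i^{-1}=\langle\delta_{s_i}\rangle$ is free abelian of rank $m$. With $S=\{\delta_{s_1}^{\pm1},\dots,\delta_{s_m}^{\pm1}\}$, the $(2L+1)^m$ elements $\prod_i\delta_{s_i}^{a_i}$ with $|a_i|\le L$ lie in $P\cap B_S(mL)$. So $(2L+1)^m\le C(mL)^k$ for all $L$, and $m\le k$ for every $m$, a contradiction. This completes the proof of Theorem~\ref{thm:no}. \qed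

\section{Normal closures in locally nilpotent groups}\label{sec:closure}

Theorem~\ref{thm:obstruction} controls products of finitely many conjugates of $H$, while the normal closure consists of products of any number of them. In a finitely generated nilpotent group a bounded number suffices. In the Heisenberg group, for instance, $U_2=\langle x\rangle\langle y\rangle\langle z\rangle$ and $z^a=x^ayx^{-a}y^{-1}\in\langle x\rangle\langle y\rangle\langle x\rangle\langle y\rangle$.

\begin{lemma}\label{lem:bounded}
A nilpotent group $N=\langle x_1,\dots,x_m\rangle$ is a product of finitely many of the cyclic subgroups $\langle x_i\rangle$, with repetitions allowed.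
\end{lemma}

\begin{proof}
We induct on the class $c$. If $c\le1$, then $N=\langle x_1\rangle\cdots\langle x_m\rangle$. Let $c\ge2$. By induction applied to $N/\gamma_c$, we have $N=\langle x_{i_1}\rangle\cdots\langle x_{i_r}\rangle\gamma_c$. Since $\gamma_{c+1}=1$, fact (N2) says that the central subgroup $\gamma_c$ is generated by the finitely many commutators $\kappa=[x_{j_1},\dots,x_{j_c}]$, so it is the product of the groups $\langle\kappa\rangle$, and that $\kappa^a=[x_{j_1}^a,x_{j_2},\dots,x_{j_c}]$ for all integers $a$. Expand the right side as a word in the blocks $x_{j_1}^{\pm a}$ and $x_j^{\pm1}$. The pattern of blocks does not depend on $a$, and each block lies in some $\langle x_i\rangle$. So $\langle\kappa\rangle$ lies in a fixed finite product of the groups $\langle x_i\rangle$.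
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:closure}]
Let $k=k(H)$ be as in Theorem~\ref{thm:obstruction}, and let $K\le G$ be finitely generated with $H\le K$. Then $K$ is nilpotent, so $H^K$ is finitely generated by (N1). It is generated by the $K$-conjugates of elements of $H$, hence by finitely many of them, say $x_i=s_ih_is_i^{-1}$. Since $\langle x_i\rangle\le s_iHs_i^{-1}$, Lemma~\ref{lem:bounded} places $H^K$ inside a finite product $P$ of conjugates of $H$. With $S=\{x_i^{\pm1}\}$ we have $B_S(L)\subset H^K\subset P$, so $|B_S(L)|\le CL^k$ by Theorem~\ref{thm:obstruction}. By (N4), $h(H^K)\le d(H^K)\le k$.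

The generators of a finitely generated subgroup of $H^G$ are products of conjugates $ghg^{-1}$ involving finitely many $g\in G$. So the subgroup lies in $H^K$, where $K$ is generated by $H$ and these $g$. By (N3), $h(H^G)\le k$.
\end{proof}

\begin{remark}\label{rem:closure}
The normal closure of $x$ in $\Gamma$ contains every $z_i=x\cdot y_ix^{-1}y_i^{-1}$, so $\Gamma$ violates the conclusion of Theorem~\ref{thm:closure}. The group $\Delta$ is locally nilpotent and satisfies the conclusion, so the converse of the theorem fails. Local nilpotence, which enters through (N1) and Lemma~\ref{lem:bounded}, cannot be weakened to local nilpotence-by-finiteness. Let $G=W\rtimes\langle\tau\rangle$ with $W=\bigoplus_{\mathbb N}\mathbb Z$ written multiplicatively, $\tau^2=1$ and $\tau w\tau^{-1}=w^{-1}$. Then $G$ embeds by Example~\ref{ex:finiteindex}, but the normal closure of $\tau$ contains $w\tau w^{-1}\tau^{-1}=w^2$ for all $w\in W$ and has infinite Hirsch length.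
\end{remark}

\section{Targets of finite rank}\label{sec:rank}

We prove Theorem~\ref{thm:rank} through (a)$\Rightarrow$(b)$\Rightarrow$(c)$\Rightarrow$(a) and (c)$\Leftrightarrow$(d). The implication (a)$\Rightarrow$(b) is trivial.

\subsection{Rank, growth and Hirsch length}

\emph{(b)$\Rightarrow$(c).} Let $f\colon G\to A$ be a coarse embedding with $\operatorname{rk}A=k$. Given $S$, put $\Phi=\{0\}\cup\bigcup_{s\in S}I(s)$, so that $f(B_S(L))-f(1)\subset L\Phi$ by \eqref{eq:telescope}. Lemma~\ref{lem:cosets} with $E=\Lambda=\langle\Phi\rangle$, whose rank is at most $k$, and $Q=\{0\}$ gives $|B_S(L)|\le\mu CL^k$.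

\emph{(c)$\Rightarrow$(d).} Let $K\le G$ be finitely generated. By (c) and (N5) it has a nilpotent subgroup $N$ of finite index, which is finitely generated. Applying (c) to a generating set of $N$ and using (N3) and (N4), we get $h(K)=h(N)\le d(N)\le D$.

\emph{(d)$\Rightarrow$(c).} Let $h=h(G)$, let $S\subset G$ be finite and symmetric, $K=\langle S\rangle$, and let $N\le K$ be nilpotent of finite index. First we bound $d(N)$. By (N3), $\sum_ir_i\le h$. If $r_i=0$, then $\gamma_i/\gamma_{i+1}$ is a torsion group, hence so is $\gamma_{i+1}/\gamma_{i+2}$ by (N2), and $r_{i+1}=0$. So the nonzero $r_i$ form an initial segment of length at most $h$, and $d(N)=\sum_iir_i\le h^2$.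

Next we pass from $N$ to $K$. Choose a finite set $T\ni1$ with $K=\bigsqcup_{t\in T}Nt$, and for $t\in T$, $s\in S$ write $ts=\nu t'$ with $\nu\in N$, $t'\in T$. Let $S'$ consist of these finitely many $\nu$ and their inverses. Starting from $t_0=1$, rewrite $s_1\cdots s_l=\nu_1t_1s_2\cdots s_l=\dots=\nu_1\cdots\nu_lt_l$. If the product lies in $N$ then $t_l=1$, so $S'$ generates $N$. In general $B_S(L)\subset B_{S'}(L)T$, and (N4) gives $|B_S(L)|\le|T|\,CL^{h^2}$. So (c) holds with $D=h^2$.

\subsection{From polynomial growth to an embedding into $\mathbb Z^k$}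

We prove (c)$\Rightarrow$(a). We may assume that $G$ is infinite and that $D\ge1$ is an integer. The plan is to choose a rapidly growing sequence of scales $\rho_j$, to build at each scale a random Lipschitz map $\varphi_j\colon G\to\mathbb R^k$ that separates the pairs at distance between $4\rho_j$ and $4\rho_{j+1}$, and to add these maps up without increasing the dimension with $j$. Throughout, $\mathbb R^k$ carries the sup norm $\|\cdot\|$.

\subsubsection*{Step 1: a proper metric of polynomial growth}

In (c) the constant depends on $S$, while the construction needs one bound for the balls of one metric. As in Example~\ref{ex:ternary}, we make later generators long, and pay for the constants $C_S$ with one extra power of $L$. Let $G=\{g_1,g_2,\dots\}$, $S_n=\{g_1^{\pm1},\dots,g_n^{\pm1}\}$, and let $C_n\ge1$ satisfy $|B_{S_n}(L)|\le C_nL^D$. Choose integers $1=w_1<w_2<\dots$ with $w_n\ge C_n$ for $n\ge2$. For $s\in G$ let $w(s)=w_n$, where $n$ is least with $s\in S_n$; then $w(s^{-1})=w(s)\ge1$. Let $|g|$ be the minimum of $\sum_iw(s_i)$ over all factorizations $g=s_1\cdots s_l$, the empty one included. Then $|g^{-1}|=|g|$,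 $|gg'|\le|g|+|g'|$ and $|g|\ge1$ for $g\ne1$, so $d(g,g')=|g^{-1}g'|$ is a left-invariant metric. Let $B(x,r)$ be the closed ball; its size $v(r)$ does not depend on $x$.

Let $w_n\le L<w_{n+1}$. A factorization of total weight at most $L$ uses only letters from $S_n$, and at most $L$ of them, so $B(1,L)\subset B_{S_n}(L)$. Hence $v(L)\le C_nL^D\le w_nL^D\le L^{D+1}$ if $n\ge2$, and $v(L)\le C_1L^D$ if $n=1$. So $d$ is proper, and with $q=D+1$ and $C=C_1$,
\begin{equation}\label{eq:volume}
v(L)\le CL^q\qquad(L\ge1).
\end{equation}

\subsubsection*{Step 2: good scales}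

The map at scale $\rho$ will be a sum of bump functions, and its Lipschitz constant is governed by how many bumps overlap, that is, by the ratio $v(5\rho/2)/v(\rho/2)$. The upper bound \eqref{eq:volume} does not by itself bound this ratio at a prescribed scale. It does bound it at some scale in every long interval, since otherwise $v$ would grow too fast. Put $M=5^{2q+1}$.

\emph{Claim. If $R>3^qCM$, there is $\rho\in[R,R^2]$ with $v(5\rho/2)\le Mv(\rho/2)$.}

Suppose not. Taking $\rho=2\cdot5^i$, we get $v(5^{i+1})>Mv(5^i)$ for all integers $i$ with $R/2\le5^i\le R^2/2$. These $i$ are the integers in an interval of length $\log_5R\ge1$, so there are at least $\log_5R-1$ of them, and at least one. If $i_1$ is the largest, then $5^{i_1+1}\le3R^2$, and multiplying the inequalities gives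
\[
C(3R^2)^q\ge v(5^{i_1+1})\ge M^{\log_5R-1}=R^{2q+1}/M,
\]
that is, $R\le3^qCM$. This proves the claim.

Fix $R_0>3^qCM$ with $R_0^q\ge2\mathrm e\,C^22^{44q}$, put $R_{j+1}=R_j^4$, and choose $\rho_j\in[R_j,R_j^2]$ as in the claim. From $\rho_j^2\le R_j^4=R_{j+1}$ and $R_{j+1}^2=R_j^8$ we obtain
\begin{equation}\label{eq:scales}
\rho_j^2\le\rho_{j+1}\le\rho_j^8,\qquad v(5\rho_j/2)\le Mv(\rho_j/2),\qquad\rho_j\ge R_0\ge2.
\end{equation}
The upper bound on $\rho_{j+1}$ is used in Step 4 and the lower bound in Step 5.

\subsubsection*{Step 3: the maps at one scale}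

Let $k=40q$ and $\varepsilon_j=\rho_j^{-1/2}$. Let $Y_j\subset G$ be a maximal subset with pairwise distances greater than $\rho_j$; by maximality every point of $G$ is within $\rho_j$ of $Y_j$. For $p\in Y_j$ let $\psi_p(x)=\max(0,2\rho_j-d(x,p))$, a $1$-Lipschitz function. For fixed $x$, at most $M$ points $p\in Y_j$ have $\psi_p(x)>0$: for such $p$ the balls $B(p,\rho_j/2)$ are disjoint and lie in $B(x,5\rho_j/2)$, so their number is at most $v(5\rho_j/2)/v(\rho_j/2)$. For a family of coefficients $u=(u_p)_{p\in Y_j}$ with $u_p\in[0,1]^k$, put
\[
\varphi_j(x)=\varepsilon_j\sum_{p\in Y_j}\psi_p(x)\,u_p\in\mathbb R^k.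
\]
At most $2M$ bumps are nonzero at $x$ or $x'$, so for every choice of $u$,
\begin{equation}\label{eq:lip}
\|\varphi_j(x)-\varphi_j(x')\|\le2M\varepsilon_j\,d(x,x').
\end{equation}
The factor $\varepsilon_j$ makes these Lipschitz constants summable, and it still leaves bumps of height $2\rho_j^{1/2}\to\infty$.

\subsubsection*{Step 4: choosing the coefficients}

All scales cannot share one copy of $\mathbb R^k$: on a pair at distance near $4\rho_{j+1}$, the bound \eqref{eq:lip} allows $\varphi_{j+1}$ to vary by $8M\rho_{j+1}^{1/2}$, enough to cancel what $\varphi_j$ achieved. We therefore use one copy for even and one for odd scales. Earlier scales of the same parity could cancel $\varphi_j$ too, so we impose the separation on the partial sums $\sigma_j=\sum_{i\le j,\ i\equiv j\ (2)}\varphi_i$. We choose $\varphi_0,\varphi_1,\dots$ successively so that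
\begin{equation}\label{eq:sep}
\|\sigma_j(x)-\sigma_j(y)\|\ge\rho_j^{1/4}\quad\text{whenever }4\rho_j\le d(x,y)<4\rho_{j+1}.
\end{equation}
Suppose that $\varphi_i$ is fixed for $i<j$. Let $u$ range over $\Omega=\prod_{p\in Y_j}[0,1]^k$, with all coordinates $u_p^{(\alpha)}$ $(p\in Y_j,\ 1\le\alpha\le k)$ independent and uniform on $[0,1]$. Call $\{x,y\}$ \emph{relevant} if $4\rho_j\le d(x,y)<4\rho_{j+1}$, and let $\mathcal E_{x,y}\subset\Omega$ be the event that \eqref{eq:sep} fails for it. Each event is unlikely, but there may be infinitely many, so a union bound is of no use. Events for pairs far apart involve different coordinates, however, and this is the setting of the symmetric Lov\'asz Local Lemma: \emph{if each of finitely many events has probability at most $\theta$ and is mutually independent of all but at most $\delta$ of the others, and $\mathrm e\,\theta(\delta+1)\le1$, then with positive probability none of them occurs.}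

\emph{Probability.} Let $\{x,y\}$ be relevant and pick $p\in Y_j$ with $d(x,p)\le\rho_j$. Then $\psi_p(x)\ge\rho_j$, and $\psi_p(y)=0$ because $d(y,p)\ge3\rho_j$. Fix all $u_{p'}$ with $p'\ne p$. The $\alpha$-th coordinate of $\sigma_j(x)-\sigma_j(y)$ is then a constant plus $\lambda u_p^{(\alpha)}$ with $\lambda=\varepsilon_j\psi_p(x)\ge\rho_j^{1/2}$. It is uniform on an interval of length $\lambda$, so it lies in $(-\rho_j^{1/4},\rho_j^{1/4})$ with probability at most $2\rho_j^{1/4}/\lambda\le2\rho_j^{-1/4}$. The event $\mathcal E_{x,y}$ requires this for all $k$ coordinates, which are independent. Integrating over the $u_{p'}$,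
\[
\Pr(\mathcal E_{x,y})\le(2\rho_j^{-1/4})^k=2^{40q}\rho_j^{-10q}=\theta.
\]

\emph{Dependence.} The event $\mathcal E_{x,y}$ depends only on the at most $2M$ vectors $u_p$ with $d(p,x)<2\rho_j$ or $d(p,y)<2\rho_j$. If neither $x'$ nor $y'$ is within $4\rho_j$ of $x$ or $y$, then $\mathcal E_{x',y'}$ depends on none of these vectors. So $\mathcal E_{x,y}$ is mutually independent of all such events. For the remaining relevant pairs, $\{x,y\}$ itself included, there are at most $2v(4\rho_j)$ choices for an endpoint near $x$ or $y$ and at most $v(4\rho_{j+1})$ choices for the other endpoint. By \eqref{eq:volume} and \eqref{eq:scales},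
\[
\delta+1\le2v(4\rho_j)\,v(4\rho_{j+1})\le2C^2(4\rho_j)^q(4\rho_j^8)^q=2C^22^{4q}\rho_j^{9q}.
\]
The dimension $k=40q$ was chosen so that $\theta$ beats this power of $\rho_j$: we have $\mathrm e\,\theta(\delta+1)\le2\mathrm e\,C^22^{44q}\rho_j^{-q}\le1$ by the choice of $R_0$.

\emph{Compactness.} By the Local Lemma, any finitely many of the sets $\Omega\setminus\mathcal E_{x,y}$ have a common point. These sets are closed in the compact space $\Omega$, because $\sigma_j(x)-\sigma_j(y)$ is an affine function of finitely many coordinates and the inequality in \eqref{eq:sep} is not strict. So all of them have a common point $u$, and this $u$ defines $\varphi_j$.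

\subsubsection*{Step 5: summing the scales}

By \eqref{eq:scales}, $\rho_i\ge2^{2^i}$, so $\sum_i\varepsilon_i<\infty$. By \eqref{eq:lip} the series
\[
\varphi^{0}=\sum_{i\text{ even}}\bigl(\varphi_i-\varphi_i(1)\bigr),\qquad\varphi^{1}=\sum_{i\text{ odd}}\bigl(\varphi_i-\varphi_i(1)\bigr)
\]
converge pointwise, and $\varphi=(\varphi^0,\varphi^1)\colon G\to\mathbb R^{2k}$ is Lipschitz with constant $2M\sum_i\varepsilon_i$. Let $4\rho_j\le d(x,y)<4\rho_{j+1}$ and look at the component with the parity of $j$. Its difference between $x$ and $y$ is $\sigma_j(x)-\sigma_j(y)$ plus the contributions of the scales $i=j+2+2l$, $l\ge0$. By \eqref{eq:scales}, $\rho_{j+2+2l}\ge\rho_{j+1}^{2^{1+2l}}$, so $\varepsilon_{j+2+2l}\le\rho_{j+1}^{-4^l}$. By \eqref{eq:lip} these contributions are at most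
\[
\sum_{l\ge0}2M\varepsilon_{j+2+2l}\cdot4\rho_{j+1}\le8M\sum_{l\ge0}\rho_{j+1}^{\,1-4^l}\le8M\sum_{l\ge0}2^{\,1-4^l}\le16M.
\]
With \eqref{eq:sep}, $\|\varphi(x)-\varphi(y)\|\ge\rho_j^{1/4}-16M$. The intervals $[4\rho_j,4\rho_{j+1})$ cover $[4\rho_0,\infty)$. So $\varphi$ is a coarse embedding, with $\rho_-(t)=\max(0,\rho_j^{1/4}-16M)$ on $[4\rho_j,4\rho_{j+1})$ and $\rho_-(t)=0$ for $t<4\rho_0$; this function is non-decreasing and tends to infinity because $\rho_j$ increases to infinity. Replacing each coordinate by its integer part changes all distances by less than $1$. The result is a coarse embedding of $G$ into $\mathbb Z^{2k}=\mathbb Z^{80(D+1)}$ with the sup metric, which is proper and invariant. This completes the proof of Theorem~\ref{thm:rank}. \qed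

\section{Direct sums}\label{sec:sums}

The natural map for Corollary~\ref{cor:sums} is the direct sum of embeddings $f_i$ of the summands. For this to satisfy $(\beta)$ the $f_i$ should be injective: if infinitely many of them identify $1$ with some other element, the fiber of the sum through $1$ is infinite. One extra coordinate per summand repairs this.

\begin{proof}[Proof of Corollary~\ref{cor:sums}]
By Theorem~\ref{thm:rank} there are coarse embeddings $f'_i\colon G_i\to\mathbb Z^{k_i}$, with fibers of size at most $\mu_i$ by \eqref{eq:fiber}. Choose $c_i\colon G_i\to\{1,\dots,\mu_i\}$ injective on each fiber, and let $f_i\colon G_i\to\mathbb Z^{k_i+1}$ be the map $(f'_i,c_i)$, translated so that $f_i(1)=0$. It is injective. It satisfies $(\alpha)$ because the new coordinate of an increment lies in $[-\mu_i,\mu_i]$, and $(\beta)$ because $f_i(y)-f_i(x)\in Q$ forces $f_i'(y)-f_i'(x)$ into the projection of $Q$.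

Define $f\colon\bigoplus_iG_i\to\bigoplus_i\mathbb Z^{k_i+1}\cong\bigoplus_{\mathbb N}\mathbb Z$ by $f(x)_i=f_i(x_i)$; the image has finite support because $f_i(1)=0$. For $(\alpha)$: the $i$-th coordinate of $f(xg)-f(x)$ is an increment of $f_i$ along $g_i$, so it vanishes if $g_i=1$ and takes finitely many values at each of the finitely many other $i$. For $(\beta)$: let $Q$ be finite and let $J$ be the finite union of the supports of its elements. If $f(y)-f(x)\in Q$, then $x_i=y_i$ for $i\notin J$ by injectivity of $f_i$, and for $i\in J$ the element $x_i^{-1}y_i$ lies in a finite set by $(\beta)$ for $f_i$. By Lemma~\ref{lem:criterion}, $f$ and its restrictions to subgroups are coarse embeddings. Each $UT_n(\mathbb Z)$ is finitely generated and nilpotent, so it satisfies condition (d) of Theorem~\ref{thm:rank}.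
\end{proof}

\begin{remark}\label{rem:quotient}
By \eqref{eq:iterated}, $U_n$ has class at least $n$, so $\bigoplus_{n\ge2}U_n$ has subgroups of unbounded nilpotency class, and it embeds by Corollary~\ref{cor:sums}. Its quotient $\Delta$ by a central subgroup does not. In the direct sum each $\zeta_n$ has its own subgroup of increments, whose rank may grow with $n$; in $\Delta$ one subgroup must serve all $n$. In the same way, a direct sum of Heisenberg groups embeds, while $\Gamma$, the group generated by the subgroups $\langle x,y_i,z_i\rangle$ with the common element $x$, does not.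
\end{remark}

\begin{thebibliography}{1}

\bibitem{BHZ}
T.~Banakh, J.~Higes, I.~Zarichinyy,
\emph{The coarse classification of countable abelian groups},
arXiv:0807.1141 (2008).

\end{thebibliography}
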